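\title{Totally geodesic submanifolds of codimension two in positively curved spheres are unknotted}

\begin{abstract}
Let $n\ge5$ and let $S^n$ carry a Riemannian metric of positive sectional curvature. We prove that every closed totally geodesic submanifold of codimension two is carried onto the linear $S^{n-2}$ by a homeomorphism of $S^n$. In particular, a codimension two fixed point set of an isometric action of $\mathbb Z_p$ is an unknot, which answers a question of Fang and Mendonca. The geometric step is a connectivity theorem for complements: if $K$ is closed and totally geodesic of codimension $k$ in a closed positively curved $n$-manifold $M$, then $M\setminus K$ is $(n-2k+1)$-connected relative to a punctured tube around $K$. It is proved by Morse theory on broken geodesics that start on $K$ and have a free endpoint in the complement. For effective actions and $n\ge4$ we also show that the action is topologically conjugate to a linear rotation.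
\end{abstract}

\section{Introduction}\label{sec:intro}

A submanifold $K\subset S^n$ of codimension $2$ is an \emph{unknot} if some homeomorphism of $S^n$ carries $K$ onto the linear sphere $S^{n-2}=S^n\cap(\mathbb R^{n-1}\times\{0\})$. Let $\mathbb Z_p$, $p\ge2$, be the cyclic group of order $p$. If $\mathbb Z_p$ acts orthogonally on the round sphere, its fixed point set is the unit sphere of a linear subspace, so a fixed point set of codimension $2$ is an unknot. Fang and Mendonca \cite{FM} note that the higher dimensional ($n\ge5$) analog of the Smith conjecture, which asserts the same without any curvature or isometry assumption, is known to be false, and they pose the following Riemannian version.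

\medskip
\noindent\textbf{Question.} \emph{Let $n\ge5$, let $g$ be a Riemannian metric of positive sectional curvature on $S^n$, and let $\mathbb Z_p$ act isometrically on $(S^n,g)$ with a fixed point set $K$ that is a submanifold of codimension $2$. Is $K$ an unknot?}
\medskip

A smooth action of a finite group is isometric for the average of any metric over the group, so the weight of the question rests on the curvature. The reason to expect a positive answer is the following. The fixed point set of a group of isometries is totally geodesic. In positive curvature, a geodesic that leaves a totally geodesic $K$ orthogonally and returns to it orthogonally is shortened by every parallel field that is tangent to $K$ at both ends, and when the codimension of $K$ is small there are many such fields. This suggests that the ambient manifold differs from a neighborhood of $K$ only in high dimensions, too high to support a knot. The answer is indeed yes, and the group plays no role. Throughout, metrics are smooth, submanifolds are embedded and nonempty, and \emph{closed} means compact without boundary.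

\begin{theorem}\label{thm:unknot}
Let $n\ge5$, let $g$ be a Riemannian metric on $S^n$ with $\sec>0$, and let $K\subset S^n$ be a closed totally geodesic submanifold of codimension $2$. Then $K$ is an unknot.
\end{theorem}

Since the fixed point set in the Question is closed and totally geodesic (Section~\ref{subsec:tubes}), Theorem~\ref{thm:unknot} answers it affirmatively for all $n\ge5$ and $p\ge2$.

To turn the heuristic into a proof one has to choose the right pair of spaces. The pair $(S^n,K)$ is blind to knotting: for every embedded sphere $K\cong S^{n-2}$, knotted or not, the exact sequence of the pair gives $\pi_i(S^n,K)=0$ for $i\le n-2$. A knot is seen by its complement, so we compare the complement with a punctured neighborhood of $K$. For a closed submanifold $K$ of a closed Riemannian manifold $M$ put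
\[
f=d(\cdot,K),\qquad C=M\setminus K,\qquad U_s=\{f<s\},\qquad U_s^\circ=\{0<f<s\}.
\]
For small $s$ the set $U_s$ is a tubular neighborhood of $K$, and the pair $(C,U_s^\circ)$ is independent of $s$ up to homeomorphism (Section~\ref{subsec:tubes}); we then write $U$ and $U^\circ$. A pair $(X,A)$ is \emph{$r$-connected} if for $0\le i\le r$ every map $(D^i,\partial D^i)\to(X,A)$ is homotopic, through maps of pairs, to a map with image in $A$.

\begin{theorem}\label{thm:conn}
Let $M$ be a closed connected Riemannian $n$-manifold with $\sec>0$, and let $K\subset M$ be a closed totally geodesic submanifold of codimension $k\ge1$. Then the pair $(M\setminus K,U^\circ)$ is $(n-2k+1)$-connected.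
\end{theorem}

For $k=2$ the pair is $(n-3)$-connected. When $n\ge5$ this determines $\pi_1(C)$ and shows that $K$ is a sphere; it kills $\pi_i(C)$ for $2\le i\le n-3$, and duality in the infinite cyclic cover disposes of the three remaining dimensions. So $C\simeq S^1$, and the unknotting theorem of Stallings \cite{St} finishes the proof of Theorem~\ref{thm:unknot}. The same argument applied to the orbit space identifies the action itself, and it extends to dimension four. This supplement is not needed for the Question. We regard $S^n$ as the unit sphere of $\mathbb R^{n-1}\times\mathbb C$.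

\begin{theorem}\label{thm:linear}
Let $n\ge4$ and let $g$ be a Riemannian metric on $S^n$ with $\sec>0$.
\begin{itemize}
\item[(a)] Let $\mathbb Z_p$ act effectively and isometrically on $(S^n,g)$ with fixed point set $K$ of codimension $2$. Then some homeomorphism $H$ of $S^n$ carries $K$ onto the linear $S^{n-2}$ and conjugates the action to the linear action of $\mathbb Z_p$ by rotations of the last factor: the maps $H\gamma H^{-1}$, $\gamma\in\mathbb Z_p$, are the rotations $(u,z)\mapsto(u,\omega z)$, $\omega^p=1$.
\item[(b)] If $n=4$, every totally geodesic $S^2\subset(S^4,g)$ is an unknot.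
\end{itemize}
\end{theorem}

Section~\ref{sec:prelim} collects the standard facts and tests Theorem~\ref{thm:conn} on examples. Section~\ref{sec:idea} introduces the functional behind its proof and computes it for the equator of $S^2$. Theorems~\ref{thm:conn}, \ref{thm:unknot} and~\ref{thm:linear} are proved in Sections~\ref{sec:conn}, \ref{sec:unknot} and~\ref{sec:linear}.

\section{Connected pairs, tubes and second variation}\label{sec:prelim}

\subsection{Connectivity of pairs}\label{subsec:pairs}

In the definition of an $r$-connected pair one may require the homotopy to be constant on $\partial D^i$: if $\Theta:D^i\times[0,1]\to X$ is a homotopy of pairs ending in $A$, restrict $\Theta$ to the discs $D^i\times\{t\}\cup\partial D^i\times[0,t]$, all of which have boundary $\partial D^i\times\{0\}$. Let $(X,A)$ be $r$-connected. We use three consequences.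
\begin{itemize}
\item[(P1)] The map $\pi_i(A)\to\pi_i(X)$ is onto for $i\le r$ and injective for $i\le r-1$, for every base point in $A$: push into $A$, relative to the boundary, a disc that represents a class, or a disc that bounds. In particular, if $r\ge1$ and $X$ is path connected, then so is $A$.
\item[(P2)] $H_i(X,A)=0$ for $i\le r$: the singular simplices of dimension at most $r$ can be deformed into $A$ compatibly with their faces, by induction on the dimension.
\item[(P3)] If $P:\hat X\to X$ is a surjective covering map, then $(X,A)$ is $r$-connected if and only if $(\hat X,P^{-1}A)$ is, because discs and their homotopies lift and project.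
\end{itemize}
Homology has integer coefficients unless stated otherwise.

\begin{lemma}\label{lem:glue}
Let $X=A\cup B$ with $A$, $B$ open and $A$, $B$, $A\cap B$ path connected, and let $(A,A\cap B)$ be $r$-connected. Then $H_i(X,B)=0$ for $i\le r$. The map $\pi_1(B)\to\pi_1(X)$ is onto if $r\ge1$ and bijective if $r\ge2$.
\end{lemma}

\begin{proof}
Excision gives $H_i(X,B)\cong H_i(A,A\cap B)$, which vanishes by (P2). By van Kampen's theorem $\pi_1(X)$ is the pushout of $\pi_1(A)\leftarrow\pi_1(A\cap B)\to\pi_1(B)$, and by (P1) the left arrow is onto if $r\ge1$ and bijective if $r\ge2$.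
\end{proof}

\subsection{Tubes and totally geodesic submanifolds}\label{subsec:tubes}

Let $K$ be a closed submanifold of a closed Riemannian manifold $M$. Fix $\delta>0$ such that the normal exponential map of $K$ is a diffeomorphism from the normal vectors of length less than $2\delta$ onto $U_{2\delta}$. Then $f(\exp\nu)=|\nu|$ for these vectors. So $f$ is smooth on $U^\circ_{2\delta}$, $|\nabla f|=1$ there, and the integral curves of $-\nabla f$ are unit speed geodesics that hit $K$ orthogonally. Differentiating $|\nabla f|^2=1$ gives $\operatorname{Hess}f(\nabla f,\cdot)=0$.

A continuous map $h:(0,2\delta)\to(0,2\delta)$ that is the identity near $2\delta$ defines a \emph{radial map} $R_h:C\to C$, which sends $\exp(\tau\nu)$ to $\exp(h(\tau)\nu)$ for unit normal vectors $\nu$ and $0<\tau<2\delta$, and is the identity on $\{f\ge2\delta\}$. If $h$ is an increasing homeomorphism with $h(s)=s'$, then $R_h$ is a homeomorphism $(C,U_s^\circ)\to(C,U_{s'}^\circ)$. Thus $U$ and $U^\circ$ may stand for $U_s$ and $U_s^\circ$ with any $0<s<2\delta$. The tube $U$ deformation retracts onto $K$, and $U^\circ$ onto a copy of the unit normal bundle. If $M$ is connected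 and the codimension is at least $2$, then $C$ is connected, since a generic path misses $K$.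

A closed submanifold $K$ is \emph{totally geodesic} if $\exp_y(w)\in K$ for all $y\in K$ and $w\in T_yK$. Its sectional curvatures then agree with those of $M$. Let $G$ be a group of isometries of $M$, let $y$ be a fixed point, and let $V_y\subset T_yM$ be the subspace fixed by the differentials. Since $\gamma(\exp_yv)=\exp_y(d\gamma_yv)$, all of $\exp_y(V_y)$ is fixed, and in a ball on which $\exp_y$ is injective there are no other fixed points. Hence each component of the fixed point set is a closed totally geodesic submanifold with tangent spaces $V_y$.

\subsection{Second variation along a parallel field}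

Our sign convention is $\langle R(w,\xi)\xi,w\rangle=|w|^2\sec(w,\xi)$ for a unit vector $\xi$ and $0\ne w\perp\xi$. Along a geodesic with unit tangent $\xi$ we write $\kappa(w)=\langle R(w,\xi)\xi,w\rangle$. Curvature enters this paper only through the following computation.

\begin{lemma}\label{lem:var}
Let $c:[0,1]\to M$ be a geodesic of length $b>0$ and $\xi=\dot c/b$. Let $w\perp\xi$ be a parallel field along $c$, let $a\in\mathbb R$, and put
\[
V(t)=w(t)+a\,t\,\xi(t),\qquad c_s(t)=\exp_{c(t)}(sV(t)),\qquad \mathcal E(s)=\int_0^1|\partial_tc_s|^2\,dt .
\]
Then $(\sqrt{\mathcal E})''(0)=-b\int_0^1\kappa(w)\,dt$, which is minus the integral of $\kappa(w)$ along $c$ with respect to arclength.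
\end{lemma}

\begin{proof}
We have $\mathcal E'(s)=2\int_0^1\langle\nabla_t\partial_sc,\partial_tc\rangle\,dt$. The curves $s\mapsto c_s(t)$ are geodesics, so $\nabla_s\partial_sc=0$ and $\nabla_s\nabla_t\partial_sc=R(\partial_sc,\partial_tc)\partial_sc$. Differentiating once more, no boundary term appears. With $\nabla_tV=a\xi$, $\dot c=b\xi$ and $\langle R(V,\xi)\xi,V\rangle=\kappa(w)$,
\[
\mathcal E'(0)=2ab,\qquad
\mathcal E''(0)=2\int_0^1\big(|\nabla_tV|^2-\langle R(V,\dot c)\dot c,V\rangle\big)\,dt=2a^2-2b^2\int_0^1\kappa(w)\,dt .
\]
Since $\mathcal E(0)=b^2$,
\[
(\sqrt{\mathcal E})''(0)=\frac{\mathcal E''(0)}{2b}-\frac{\mathcal E'(0)^2}{4b^3}=\frac{a^2}{b}-b\int_0^1\kappa(w)\,dt-\frac{a^2}{b}.\qedhere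
\]
\end{proof}

We combine the lemma with a comparison: if $u_1\le u_2$ are smooth functions near $s=0$ and $u_1(0)=u_2(0)$, then $u_1''(0)\le u_2''(0)$, because $u_2-u_1$ has a minimum at $0$.

\subsection{Examples}\label{subsec:examples}

\begin{example}[the bound is attained]\label{ex:sharp}
For the equator $S^{n-1}$ of the round $S^n$ we have $n-2k+1=n-1$, and $(C,U^\circ)$ is equivalent to two copies of $(D^n,S^{n-1})$, for which $H_n\ne0$; so the pair is not $n$-connected. For $m\ge2$, the submanifold $\mathbb{RP}^m\subset\mathbb{CP}^m$ is the fixed point set of complex conjugation, an isometry of the Fubini--Study metric, and $n-2k+1=1$. If the pair were $2$-connected, Lemma~\ref{lem:glue} would give $\pi_1(\mathbb{RP}^m)\cong\pi_1(\mathbb{CP}^m)$, which is false.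
\end{example}

\begin{example}[the hypotheses are needed]\label{ex:hyp}
Let $n\ge5$ and $k=2$, so that Theorem~\ref{thm:conn} predicts at least $2$-connectivity. Nonnegative curvature is not enough: for $M=S^2\times S^{n-2}$ and $K=\{pt\}\times S^{n-2}$, the map $\pi_1(U^\circ)=\mathbb Z\to\pi_1(C)=1$ is not injective. Total geodesy cannot be dropped: if $K$ consists of two disjoint small $(n-2)$-spheres in the round $S^n$, then $C$ is connected and $U^\circ$ is not, so the pair is not even $1$-connected. Finally, Theorem~\ref{thm:unknot} fails for $n=3$, where $n-2k+1=0$: two disjoint great circles in the round $S^3$ form a disconnected totally geodesic submanifold of codimension $2$.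
\end{example}

\section{The functional, and the equator of the two-sphere}\label{sec:idea}

Put $r=n-2k+1$. A disc $F:(D^i,\partial D^i)\to(C,U^\circ)$ with $i\le r$ has to be pushed into the punctured tube without touching $K$ and without letting its boundary leave the tube. Descending along $f$ is not available, since $f$ is not smooth outside the tube, and the curvature hypothesis speaks about geodesics rather than points. So we attach to each point $F(z)$ a path $c_z$ from $K$ to $F(z)$; this can be done continuously because the disc is contractible. We deform the paths and follow their endpoints. Only the endpoint has to avoid $K$; the rest of the path may cross $K$ freely, so the second variation is computed in $M$ without constraints.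

Shortening a path pulls its endpoint backward with unit force. This alone does not work: an endpoint that lies in the tube and whose path arrives heading toward $K$ is pulled out of the tube. We therefore add a potential that attracts the endpoint to $K$ with a force larger than $1$ near $K$ and equal to $0$ where $f$ ceases to be smooth. Fix a smooth function $\theta:[0,\infty)\to[0,2]$ with
\[
\theta(0)=2,\qquad \theta'<0\ \text{ on }(0,\delta),\qquad \theta=0\ \text{ on }[\delta,\infty),
\]
let $s_*\in(0,\delta)$ be the unique point with $\theta(s_*)=1$, and put $\zeta(s)=-\int_s^\infty\theta$. Then $\zeta'=\theta$ and $-2\delta\le\zeta\le0$. The function $\zeta\circ f$ is smooth on $C$, because $f$ is smooth on $U^\circ_{2\delta}$ and $\zeta\circ f=0$ on $\{f>\delta\}$. The functional is the length of $c$ plus $\zeta(f(c(1)))$. The price of the potential is a set of equilibria: the two forces cancel when the path is a geodesic that leaves $K$ orthogonally and ends at distance $s_*$ from $K$, heading straight toward it (Figure~\ref{fig:crit}). These equilibria are unstable in $r+1$ independent directions, so a generic family of at most $r$ parameters flows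 past all of them.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.1]
\draw[very thick] (-1.3,0)--(5.3,0) node[right] {$K$};
\draw[dashed] (-1.3,0.8)--(5.3,0.8) node[right] {$f=s_*$};
\draw[thick] (0,0)--(0,1.1) arc (180:0:2 and 1.1)--(4,0.8);
\draw[thick,dotted] (4,0.8)--(4,0);
\fill (0,0) circle (1.7pt) node[below] {$c(0)$};
\fill (4,0.8) circle (1.7pt) node[above right] {$c(1)$};
\draw[->] (0,0.35)--(-0.7,0.35) node[left] {$w$};
\draw[->] (2,2.2)--(2,2.8) node[right] {$w$};
\draw[->] (4,0.35)--(4.7,0.35) node[right] {$w$};
\node at (1.1,1.65) {$c$};
\end{tikzpicture}
\caption{A critical configuration. The geodesic $c$ (solid) leaves $K$ orthogonally and ends at distance $s_*$ from $K$; its prolongation (dotted) meets $K$ orthogonally. The functional decreases to second order when the whole geodesic is pushed along a parallel field $w$ tangent to $K$ at both ends, and when the endpoint $c(1)$ slides forward or backward along the geodesic.}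
\label{fig:crit}
\end{figure}

Both kinds of unstable directions are visible for the equator $K=\{x_3=0\}$ of the unit sphere $S^2\subset\mathbb R^3$, where $r=1$; take $\delta\le\pi/4$. The meridian $\hat c(\tau)=(\cos\tau,0,\sin\tau)$, $0\le\tau\le\pi$, joins $K$ to $K$ orthogonally, and $w=(0,1,0)$ is parallel along it and tangent to $K$ at both ends. Pushing by $w$ gives the curves
\[
\tau\mapsto\exp_{\hat c(\tau)}(sw)=(\cos s\cos\tau,\ \sin s,\ \cos s\sin\tau),
\]
which start on $K$ and have speed $\cos s$. On the northern hemisphere $\sin f=x_3$. So on the part with $0\le\tau\le b$, where $0<b<\pi$, the functional equals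
\[
\Phi(s,b)=b\cos s+\zeta\big(\arcsin(\cos s\,\sin b)\big).
\]
For $s=0$ the endpoint is at distance $\min(b,\pi-b)$ from $K$. Hence $\partial_b\Phi(0,b)=1+\theta(b)>0$ for $b\le\pi/2$, and $\partial_b\Phi(0,b)=1-\theta(\pi-b)$ for $b\ge\pi/2$. The only zero is $b_*=\pi-s_*$, where $\partial_b^2\Phi=\theta'(s_*)<0$. Shorter meridian arcs shrink back to their starting point; longer ones have their endpoint drawn forward to the antipode. In both cases the endpoint enters the tube and stays there. Since $\Phi$ is even in $s$, the derivatives $\partial_s\Phi$ and $\partial_s\partial_b\Phi$ vanish for $s=0$. Differentiating $\sin f=\cos s\,\sin s_*$ twice gives $f''(0)=-\tan s_*$, so $\partial_s^2\Phi(0,b_*)=-b_*-\tan s_*<0$. Thus $(0,b_*)$ is a nondegenerate maximum of this two-parameter family, and the index is at least $2=r+1$: one direction comes from the curvature and one from the concavity of $\zeta$. This matches Example~\ref{ex:sharp}: an arc in the hemisphere can be pushed into the collar, a disc that covers the hemisphere cannot. Rotation about the $x_3$-axis produces a whole circle of such critical points, so in general the functional has to be perturbed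 before Morse theory applies.

\section{Proof of the connectivity theorem}\label{sec:conn}

Let $M$, $K$, $k$ be as in Theorem~\ref{thm:conn}, and let $r=n-2k+1\ge0$; otherwise there is nothing to prove. Keep $\delta,\theta,\zeta,s_*$ from above and fix $0<s_0<s_1<s_*$. Let $0\le i\le r$ and $F:(D^i,\partial D^i)\to(C,U^\circ_{s_0})$. We deform $F$, as a map of pairs, into $U^\circ_{s_0}$. We may assume that $F$ is the restriction of a smooth map defined on a slightly larger open disc: extend $F$ constantly along rays, approximate it uniformly by a smooth map, and join the two maps by short geodesics; since $C$ and $U_{s_0}^\circ$ are open, a close approximation gives a homotopy of pairs.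

\subsection{Broken geodesics}\label{subsec:model}

To work on a finite-dimensional manifold we replace paths by finite sequences of nearby points, and the length, which is not smooth where consecutive points coincide, by the square root of a discrete energy. Recall that the injectivity radius $\operatorname{inj}(M)$ is positive, that $d^2$ is smooth on $\{d<\operatorname{inj}(M)\}\subset M\times M$, and that there the gradient of $d(\cdot,y)^2$ at $x$ is $-2\exp_x^{-1}y$.

Choose a smooth path $\gamma:[0,1]\to M$ from a point of $K$ to $F(0)$; here we use that $M$ is connected. For $z\in D^i$ let $c_z(t)=\gamma(2t)$ for $t\le\frac12$ and $c_z(t)=F((2t-1)z)$ for $t\ge\frac12$. The paths $c_z$ are $L$-Lipschitz for a constant $L$ independent of $z$. Choose $N$ with $(L+1+2\delta)/\sqrt N<\frac12\operatorname{inj}(M)$ and define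
\[
\Sigma=\big\{x=(x_0,\dots,x_N)\in K\times M^N:\ x_N\in C,\ d(x_{j-1},x_j)<\operatorname{inj}(M)\text{ for }1\le j\le N\big\},
\]
\[
E(x)=N\sum_{j=1}^Nd(x_{j-1},x_j)^2,\qquad \phi(x)=f(x_N),\qquad \Phi=\sqrt E+\zeta(\phi).
\]
The set $\Sigma$ is open in $K\times M^N$ and carries the product metric. Since $x_0\in K$ and $x_N\notin K$, we have $E>0$, so $\Phi$ is smooth. The function $\phi$ is continuous and positive; it is smooth on $\{\phi<2\delta\}$, with $|\nabla\phi|=1$.

The map $\tilde F(z)=(c_z(j/N))_{0\le j\le N}$ is smooth, since each component is either constant or of the form $z\mapsto F(\lambda z)$ with $0\le\lambda\le1$. Its edges have length at most $L/N$. So $\tilde F$ maps $D^i$ into $\Sigma$, $x_N\circ\tilde F=F$, and $E\le L^2$, hence $\Phi\le L$, on its image. The same formula extends $\tilde F$ to a smooth map from a slightly larger open disc into $\Sigma$.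

\begin{lemma}\label{lem:compact}
For every $s>0$ the set $\{\Phi\le L+1,\ \phi\ge s\}\subset\Sigma$ is compact.
\end{lemma}

\begin{proof}
If $\Phi\le L+1$, then $\sqrt E\le L+1+2\delta$, so every edge has length at most $(L+1+2\delta)/\sqrt N<\frac12\operatorname{inj}(M)$. Hence every limit in $K\times M^N$ of points of the set has edges of length at most $\frac12\operatorname{inj}(M)$ and $f(x_N)\ge s$. It lies in $\Sigma$, and in the set by continuity.
\end{proof}

\subsection{Critical points}\label{subsec:crit}

\begin{lemma}\label{lem:crit}
\begin{itemize}
\item[(i)] If $x$ is a critical point of $\Phi$, then $\phi(x)=s_*$, and there is a unit speed geodesic $\hat c:[0,\ell]\to M$ from $K$ to $K$, orthogonal to $K$ at both ends, such that $x_j=\hat c(jb/N)$ for all $j$, where $b=\sqrt{E(x)}$ and $\ell=b+s_*$. Its tangent at $x_N$ is $-\nabla f$.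
\item[(ii)] If $\phi(x)<s_*$, there is no $\mu\ge0$ with $\nabla\Phi=-\mu\nabla\phi$ at $x$.
\end{itemize}
\end{lemma}

\begin{proof}
The $x_j$-component of $\nabla E$ is $-2N(\exp_{x_j}^{-1}x_{j-1}+\exp_{x_j}^{-1}x_{j+1})$ for $0<j<N$; it is the projection of $-2N\exp_{x_0}^{-1}x_1$ to $T_{x_0}K$ for $j=0$, and $-2N\exp_{x_N}^{-1}x_{N-1}$ for $j=N$. The term $\zeta(\phi)$ depends on $x_N$ only. Suppose that the components of $\nabla\Phi$ with $j<N$ vanish. Then consecutive edges have equal length and fit together without a corner, and the first edge is orthogonal to $K$. So $x_j=c(j/N)$ for a geodesic $c:[0,1]\to M$ with $\dot c(0)\perp K$. Its length $b$ satisfies $E=N\cdot N(b/N)^2=b^2$. The $x_N$-component of $\nabla E$ is $2\dot c(1)$, so that of $\nabla\sqrt E=\nabla E/(2b)$ is the \emph{unit} vector $\xi=\dot c(1)/b$. The $x_N$-component of $\nabla\Phi$ is therefore $\xi\ne0$ if $\phi\ge\delta$, and $\xi+\theta(\phi)\nabla f$ if $\phi<\delta$.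

(i) At a critical point, $\phi<\delta$ and $\xi=-\theta(\phi)\nabla f$. Comparing lengths gives $\theta(\phi)=1$, so $\phi=s_*$ and $\xi=-\nabla f$. The prolongation of $c$ beyond $x_N$ is an integral curve of $-\nabla f$, which hits $K$ orthogonally after length $s_*$.

(ii) If $\nabla\Phi=-\mu\nabla\phi$, the components with $j<N$ vanish and $\xi=-(\theta(\phi)+\mu)\nabla f$. So $\theta(\phi)+\mu=1$, while $\theta(\phi)>1$ for $\phi<s_*$.
\end{proof}

With $E$ in place of $\sqrt E$ the pull on the endpoint would grow with the length of the path, and no bounded $\theta$ could dominate it near $K$. The square root is also what cancels the term $a^2$ in Lemma~\ref{lem:var}.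

\subsection{The index estimate}\label{subsec:index}

This is the only step in the proof of Theorem~\ref{thm:conn} that uses positive curvature and total geodesy.

\begin{proposition}\label{prop:index}
At each critical point $x$ of $\Phi$, the Hessian of $\Phi$ is negative definite on a subspace of $T_x\Sigma$ of dimension at least $r+1$.
\end{proposition}

\begin{proof}
Let $\hat c$, $b$, $\ell$ be as in Lemma~\ref{lem:crit}, let $\xi$ be the unit tangent field of $\hat c$, and let $c(t)=\hat c(bt)$, $0\le t\le1$. The parallel fields $w\perp\xi$ along $\hat c$ form a space of dimension $n-1$. Since $\hat c\perp K$ at both ends, each of the conditions $w(0)\in T_{\hat c(0)}K$ and $w(\ell)\in T_{\hat c(\ell)}K$ defines a subspace of dimension $n-k$. The space $\mathcal W$ of fields satisfying both has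
\[
\dim\mathcal W\ge2(n-k)-(n-1)=r .
\]
For $(w,a)\in\mathcal W\oplus\mathbb R$ let $V=w+at\xi$, $c_s$ and $\mathcal E(s)$ be as in Lemma~\ref{lem:var}, and put $x_j(s)=c_s(j/N)$. As $K$ is totally geodesic, $x_0(s)=\exp(sw(0))\in K$, so $x(s)$ is a curve in $\Sigma$ for small $s$, with $x(0)=x$. The map $(w,a)\mapsto\dot x(0)=(V(j/N))_j$ is linear. It is injective, because $\dot x_N(0)=w(b)+a\xi$ vanishes only if $a=0$ and $w(b)=0$, and a parallel field that vanishes at one point is zero. Since $x$ is critical, $\operatorname{Hess}\Phi(\dot x(0),\dot x(0))=(\Phi\circ x)''(0)$. We estimate the two summands of $\Phi$.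

\emph{The energy term.} By the Cauchy--Schwarz inequality on $I_j=[\frac{j-1}N,\frac jN]$,
\[
N\,d(x_{j-1}(s),x_j(s))^2\le N\Big(\int_{I_j}|\partial_tc_s|\,dt\Big)^2\le\int_{I_j}|\partial_tc_s|^2\,dt .
\]
So $E(x(s))\le\mathcal E(s)$, and both sides equal $b^2$ at $s=0$. Comparison and Lemma~\ref{lem:var} give
\begin{equation}\label{eq:energy}
(\sqrt E\circ x)''(0)\le-\int_0^b\kappa(w)\,d\tau .
\end{equation}

\emph{The potential term.} The curve $x_N(s)$ is a geodesic with initial velocity $w(b)+a\xi$, and $\xi=-\nabla f$ at $x_N$. Hence $(f\circ x_N)'(0)=-a$, and $(f\circ x_N)''(0)=\operatorname{Hess}f(w,w)$ because $\operatorname{Hess}f(\nabla f,\cdot)=0$. The chain rule, with $\zeta'(s_*)=1$ and $\zeta''(s_*)=\theta'(s_*)$, gives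
\begin{equation}\label{eq:potential}
(\zeta\circ f\circ x_N)''(0)=\theta'(s_*)a^2+\operatorname{Hess}f(w,w).
\end{equation}
To bound $\operatorname{Hess}f(w,w)$ we use the prolongation. Parametrize $\hat c|_{[b,\ell]}$ on $[0,1]$, vary it along $w$ as in Lemma~\ref{lem:var} with $a=0$, and let $\mathcal E_1(s)$ be the energy. The varied curve joins $\exp_{x_N}(sw(b))$ to $\exp(sw(\ell))$, which lies in $K$ because $K$ is totally geodesic. So $f(\exp_{x_N}(sw(b)))$ is at most the length of this curve, which is at most $\sqrt{\mathcal E_1(s)}$, and at $s=0$ both sides equal $s_*$. Comparison and Lemma~\ref{lem:var} give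
\begin{equation}\label{eq:hessf}
\operatorname{Hess}f(w,w)\le-\int_b^\ell\kappa(w)\,d\tau .
\end{equation}
Adding \eqref{eq:energy}, \eqref{eq:potential} and \eqref{eq:hessf},
\[
\operatorname{Hess}\Phi(\dot x(0),\dot x(0))\le-\int_0^\ell\kappa(w)\,d\tau+\theta'(s_*)a^2 .
\]
The right side is negative for $(w,a)\ne0$, since $\kappa(w)>0$ for $w\ne0$ and $\theta'(s_*)<0$.
\end{proof}

In the product $S^2\times S^{n-2}$ of Example~\ref{ex:hyp}, the geodesics normal to $K$ run in the first factor, $\mathcal W$ is tangent to the second, and $\kappa(w)=0$: only the direction $a$ survives in the estimate.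

\subsection{Perturbation to a Morse function}\label{subsec:morse}

The critical points of $\Phi$ may be degenerate. We perturb $\Phi$ near them by a small linear function, keeping the index bound and leaving $\Phi$ unchanged close to $K$, where Lemma~\ref{lem:crit}(ii) is needed. Fix an embedding $\iota:K\times M^N\to\mathbb R^m$.

\begin{lemma}\label{lem:morse}
There is a smooth function $\Psi:\Sigma\to\mathbb R$ such that
\begin{itemize}
\item[(a)] $|\Psi-\Phi|<\frac18$;
\item[(b)] $\Psi=\Phi$ on a neighborhood of $\{\phi\le s_1\}$;
\item[(c)] the critical points of $\Psi$ with $\Psi\le L+\frac14$ are finite in number, nondegenerate, of index at least $r+1$, and lie in $\{\phi>s_1\}$.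
\end{itemize}
\end{lemma}

\begin{proof}
Let $\mathcal K$ be the set of critical points of $\Phi$ with $\Phi\le L+\frac12$. It lies in $\{\phi=s_*\}$ by Lemma~\ref{lem:crit} and is compact by Lemma~\ref{lem:compact}. Let $\operatorname{Hess}$ denote the covariant Hessian of the metric of $\Sigma$, defined at all points. Having at least $r+1$ negative eigenvalues is an open condition on quadratic forms, since a form that is negative definite on a subspace stays so under small changes. By Proposition~\ref{prop:index} there are open sets $\mathcal O_1,\mathcal O$ with compact closures and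
\[
\mathcal K\subset\mathcal O_1,\qquad\overline{\mathcal O_1}\subset\mathcal O,\qquad\overline{\mathcal O}\subset\{\phi>s_1\},
\]
such that $\operatorname{Hess}\Phi$ has at least $r+1$ negative eigenvalues at all points of $\overline{\mathcal O}$. Let $\lambda$ be a smooth function with support in $\mathcal O$ and $\lambda=1$ near $\overline{\mathcal O_1}$. For $v\in\mathbb R^m$ put $\Psi=\Phi+\lambda\langle v,\iota\rangle$. Then (b) holds, because $\Psi=\Phi$ on the open complement of $\operatorname{supp}\lambda$.

Consider the map $\Sigma\times\mathbb R^m\to T^*\Sigma$, $(x,v)\mapsto d(\Phi+\langle v,\iota\rangle)_x$. Since $\iota$ is an immersion, $v\mapsto d\langle v,\iota\rangle_x$ maps $\mathbb R^m$ onto $T^*_x\Sigma$, so the map is transverse to the zero section. Parametric transversality says that then, for almost every $v$, the section $d(\Phi+\langle v,\iota\rangle)$ is transverse to the zero section; that is, $\Phi+\langle v,\iota\rangle$ has only nondegenerate critical points. The perturbation $\lambda\langle v,\iota\rangle$ has compact support and is linear in $v$, so it tends to $0$ in $C^2$ as $v\to0$. Choose such a $v$ so small that (a) holds,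 that $\operatorname{Hess}\Psi$ has at least $r+1$ negative eigenvalues on $\overline{\mathcal O}$, and that $\nabla\Psi\ne0$ on the compact set $Q=(\overline{\mathcal O}\setminus\mathcal O_1)\cap\{\Phi\le L+\frac12\}$. The last condition can be met since $Q$ is disjoint from $\mathcal K$, so that $|\nabla\Phi|$ is bounded below on $Q$.

Let $x$ be a critical point of $\Psi$ with $\Psi(x)\le L+\frac14$. Then $\Phi(x)\le L+\frac12$. If $x\notin\mathcal O$, then $\Psi=\Phi$ near $x$, so $x\in\mathcal K\subset\mathcal O$, a contradiction. So $x\in\mathcal O$, and $x\notin Q$ forces $x\in\mathcal O_1$. There $\Psi=\Phi+\langle v,\iota\rangle$, so $x$ is nondegenerate, hence isolated among critical points, and its index is at least $r+1$. These points form a closed subset of the compact set $\overline{\mathcal O_1}$, so they are finite in number.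
\end{proof}

\subsection{A flow that preserves the tube}\label{subsec:flow}

The gradient flow of $\Psi$ has two defects. It need not decrease $\phi$ near $K$, because the pull of a broken path on its endpoint need not have length at most $1$; and the endpoint may reach $K$ in finite time. We change the vector field near $K$ so that it decreases both functions, and we stop it before $K$ is reached. Fix $\varepsilon$ with $0<\varepsilon<s_0$ and $\varepsilon<\min_{D^i}f\circ F$, and put
\[
B=\{\Psi\le L+\tfrac14,\ \phi\ge\varepsilon/2\},\qquad B_0=B\cap\{\phi<s_0\}.
\]
The set $B$ is compact by Lemmas~\ref{lem:compact} and~\ref{lem:morse}(a).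

We recall the stable manifold theorem. Let $q$ be a zero of a smooth vector field whose linearization at $q$ has no eigenvalue on the imaginary axis and $\mu$ eigenvalues with positive real part. Then there are a neighborhood $O_q$ of $q$ and an embedded submanifold $W_q$ of codimension $\mu$ that contains every point whose forward trajectory stays in $O_q$.

\begin{lemma}\label{lem:flow}
There are a smooth vector field on $\Sigma$ with local flow $G_t$ and countably many embedded submanifolds $W_l\subset\Sigma$ of codimension at least $r+1$ such that
\begin{itemize}
\item[(a)] $G_t$ is defined on $B$ for all $t\ge0$, and $G_t(B)\subset B$, $G_t(B_0)\subset B_0$;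
\item[(b)] for every $x\in B\setminus\bigcup_lW_l$ there is $t\ge0$ with $G_t(x)\in B_0$.
\end{itemize}
\end{lemma}

\begin{proof}
On $\{\phi<s_*\}$, Lemma~\ref{lem:crit}(ii) says that $\nabla\Phi\ne0$ (the case $\mu=0$) and that the unit vectors $e_1=\nabla\Phi/|\nabla\Phi|$ and $e_2=\nabla\phi$ are not opposite. So $1+\langle e_1,e_2\rangle>0$, and the smooth field $Z=-(e_1+e_2)$ satisfies
\[
Z\Phi=-|\nabla\Phi|\,(1+\langle e_1,e_2\rangle)<0,\qquad Z\phi=-(1+\langle e_1,e_2\rangle)<0 .
\]
Let $\chi,\beta:\mathbb R\to[0,1]$ be smooth, with $\chi=1$ on $(-\infty,s_0]$, $\chi=0$ on $[s_1,\infty)$, $\beta=0$ on $(-\infty,\varepsilon/2]$ and $\beta=1$ on $[\varepsilon,\infty)$. Put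
\[
Y=\chi(\phi)Z-(1-\chi(\phi))\nabla\Psi ,
\]
with $\chi(\phi)Z$ extended by zero; since $s_1<s_*$, this is a smooth field on $\Sigma$. Where $\chi(\phi)>0$ we have $\phi<s_1$, so $Z\Psi=Z\Phi<0$ and $Y\Psi<0$. Where $\chi(\phi)=0$ we have $Y\Psi=-|\nabla\Psi|^2$. Thus $Y\Psi\le0$, with equality only at critical points of $\Psi$, and $Y\phi=Z\phi<0$ on $\{\phi\le s_0\}$. Let $G_t$ be the local flow of $\beta(\phi)Y$.

(a) The function $\Psi$ does not increase along the flow. Points with $\phi=\varepsilon/2$ are stationary, so by uniqueness of trajectories no trajectory crosses this level. Hence forward trajectories that start in the compact set $B$ stay in $B$ and exist for all $t\ge0$. Along a trajectory that starts in $B_0$, the function $\phi$ does not increase as long as $\phi\le s_0$, so it never reaches $s_0$.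

(b) Let $x\in B$ have a forward trajectory that never enters $B_0$. It stays in the compact set $B\setminus B_0$, where $\beta(\phi)=1$. Its $\omega$-limit set is nonempty, connected, invariant under the flow and contained in $B\setminus B_0$, and $\Psi$ is constant on it, equal to $\lim_{t\to\infty}\Psi(G_tx)$. So $Y\Psi=0$ on the $\omega$-limit set, which therefore consists of critical points of $\Psi$ with $\Psi\le L+\frac14$. By Lemma~\ref{lem:morse}(c) there are finitely many of these, so the connected $\omega$-limit set is one point $q$, and $G_tx\to q$. Since $\phi(q)>s_1$, the vector field equals $-\nabla\Psi$ near $q$. Its linearization is the symmetric operator that represents $-\operatorname{Hess}\Psi$; it is invertible, and the number of its positive eigenvalues is the index of $q$, at least $r+1$. Choose an integer $j\ge0$ with $G_tx\in O_q$ for $t\ge j$. Then $x\in G_j^{-1}(W_q)$. The map $G_j$ is a diffeomorphism between open subsets of $\Sigma$, so $G_j^{-1}(W_q)$ is an embedded submanifold of the same codimension as $W_q$. Let $\{W_l\}$ be the list of these submanifolds for all $j$ and $q$.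
\end{proof}

\subsection{General position and conclusion}\label{subsec:gp}

It remains to move the lifted disc off the submanifolds $W_l$, which is possible since $i<r+1$. Identify $K\times M^N$ with its image under $\iota$, and let $\pi$ be the nearest point projection of a neighborhood of it in $\mathbb R^m$, a smooth submersion that restricts to the identity on $K\times M^N$. For $z$ in an open disc $D'$ slightly larger than $D^i$ and $v$ in a small ball $D''\subset\mathbb R^m$ around $0$, the point $\tilde F_v(z)=\pi(\tilde F(z)+v)$ is defined and lies in $\Sigma$. The map $D'\times D''\to\Sigma$, $(z,v)\mapsto\tilde F_v(z)$, is a submersion, already in the variable $v$. So the preimage of $W_l$ is a submanifold of dimension at most $i+m-(r+1)<m$, and its projection to $D''$ has measure zero. The same holds for the union over all $l$. Hence there are arbitrarily small $v$ such that $\tilde F_v(D^i)$ misses every $W_l$.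

We have $\tilde F(D^i)\subset\{\Psi\le L+\frac18,\ \phi>\varepsilon\}$ and $\tilde F(\partial D^i)\subset\{\phi<s_0\}$. By compactness, for such a $v$ small enough the homotopy $\tilde F_{\tau v}$, $0\le\tau\le1$, keeps $D^i$ in $B$ and $\partial D^i$ in $B_0$. By Lemma~\ref{lem:flow}, the sets $\{z\in D^i:\phi(G_t\tilde F_v(z))<s_0\}$ are open, increase with $t$ and cover $D^i$. So one of them, for $t=t_*$ say, is all of $D^i$. Consider the homotopy $x_N\circ\tilde F_{\tau v}$, $0\le\tau\le1$, followed by $x_N\circ G_t\circ\tilde F_v$, $0\le t\le t_*$. It starts at $F$, takes values in $\{f\ge\varepsilon/2\}\subset C$, maps $\partial D^i$ into $U^\circ_{s_0}$ at all times, and ends with image in $U^\circ_{s_0}$. This proves Theorem~\ref{thm:conn}. \qed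

\section{Unknotting in dimensions five and higher}\label{sec:unknot}

A topological submanifold $K^{n-2}$ of an $n$-manifold is \emph{locally flat} if each of its points has a neighborhood $O$ with $(O,O\cap K)\cong(\mathbb R^n,\mathbb R^{n-2})$; smooth submanifolds are locally flat. We use the following theorem of Stallings \cite{St}: \emph{for $n\ge5$, a locally flat $(n-2)$-sphere in $S^n$ whose complement has the homotopy type of $S^1$ is carried onto the standard $S^{n-2}$ by a homeomorphism of $S^n$.} So Theorem~\ref{thm:unknot} follows from Propositions~\ref{prop:sphere} and~\ref{prop:circle} below.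

We also use that a simply connected closed manifold with the homology of $S^m$, $m\ge2$, is homotopy equivalent to $S^m$: by the Hurewicz theorem $\pi_m\cong H_m\cong\mathbb Z$, a generator is a map from $S^m$ that induces an isomorphism in homology, and Whitehead's theorem applies.

First let $n\ge4$, $M=(S^n,g)$ with $\sec>0$, and let $K\subset M$ be closed and totally geodesic of codimension $2$. By Theorem~\ref{thm:conn} the pair $(C,U^\circ)$ is $(n-3)$-connected. Since $C$ is connected and $n-3\ge1$, (P1) shows:
\begin{equation}\label{eq:connected}
\text{$C$, $U^\circ$, $K$ and $U$ are connected for } n\ge4 .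
\end{equation}
The connectedness of $K$ also follows from Frankel's theorem, by which two closed totally geodesic submanifolds of a closed connected $M^n$ with $\sec>0$ intersect if their dimensions add up to at least $n$. For the rest of this section $n\ge5$, so that $n-3\ge2$.

\begin{proposition}\label{prop:sphere}
$K$ is homeomorphic to $S^{n-2}$, and its normal bundle is trivial.
\end{proposition}

\begin{proof}
Apply Lemma~\ref{lem:glue} to $M=C\cup U$. Since the pair is $2$-connected, $\pi_1(K)=\pi_1(U)\cong\pi_1(M)=1$; this is the first place where $n\ge5$ is needed. Moreover $H_i(M,U)=0$ for $i\le n-3$, and the exact sequence $H_{i+1}(M,U)\to H_i(U)\to H_i(M)$ gives $H_i(K)=0$ for $1\le i\le n-4$. As $K$ is simply connected, it is orientable and $H^1(K)=0$, so Poincar\'e duality gives $H_{n-3}(K)\cong H^1(K)=0$. Thus $K^{n-2}$ is a simply connected homology sphere, hence a homotopy sphere. It is homeomorphic to $S^{n-2}$ by the Poincar\'e conjecture: in dimension $3$ by Perelman, or by Hamilton since $K^3$ has positive curvature; in dimension $4$ by Freedman; in dimensions at least $5$ by Smale.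

The normal bundle is a plane bundle over a simply connected space, hence orientable. Oriented plane bundles are classified by their Euler class in $H^2(K)$, and $H^2(K)=0$ because $n-2\ge3$.
\end{proof}

\begin{proposition}\label{prop:circle}
$\pi_1(C)\cong\mathbb Z$ and the universal cover of $C$ is contractible. Hence $C\simeq S^1$.
\end{proposition}

\begin{proof}
\emph{Low dimensions.} By Proposition~\ref{prop:sphere}, $U^\circ\simeq S^{n-2}\times S^1$. By (P1), $\pi_1(C)\cong\pi_1(U^\circ)=\mathbb Z$, and for $2\le i\le n-3$ the group $\pi_i(C)$ is a quotient of $\pi_i(U^\circ)=\pi_i(S^{n-2})=0$.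

\emph{The compact model.} The connectivity gives no direct information in dimensions $n-2$, $n-1$, $n$; these are dual to the relative dimensions $2$, $1$, $0$. To apply duality, fix $0<s<s'<2\delta$ and let $C_0=M\setminus U_s$, a compact oriented manifold with boundary $\partial C_0=\{f=s\}$. Let $h:(0,2\delta)\to[s,2\delta)$ be continuous and nondecreasing, with $h=s$ on $(0,s']$ and $h$ the identity near $2\delta$, and let $h_t=(1-t)\operatorname{id}+th$. The radial maps $R_{h_t}$ preserve each of $C_0$, $\partial C_0$ and $U^\circ_{s'}$, and $R_h$ maps $(C,U^\circ_{s'})$ to $(C_0,\partial C_0)$. So the inclusion $(C_0,\partial C_0)\subset(C,U_{s'}^\circ)$ is a homotopy equivalence of pairs, and $(C_0,\partial C_0)$ is $(n-3)$-connected. Let $\hat C_0$ be the universal cover of $C_0$ and $\partial\hat C_0$ the preimage of $\partial C_0$. By the first step and the Hurewicz theorem,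
\begin{equation}\label{eq:low}
H_i(\hat C_0)=0\qquad\text{for }1\le i\le n-3 .
\end{equation}

\emph{Duality over the group ring.} The cover $\hat C_0$ is not compact, so we use duality on $C_0$ with local coefficients in $\Lambda=\mathbb Z[\pi_1(C_0)]=\mathbb Z[t^{\pm1}]$. Triangulate $(C_0,\partial C_0)$, lift the triangulation, and let $D_*$ be the cellular chain complex of $(\hat C_0,\partial\hat C_0)$. The deck group permutes the cells freely, so the $D_i$ are free $\Lambda$-modules. By definition, $H^j(C_0,\partial C_0;\Lambda)$ is the cohomology of $\operatorname{Hom}_\Lambda(D_*,\Lambda)$, and $H_i(C_0;\Lambda)=H_i(\hat C_0)$. Poincar\'e--Lefschetz duality states that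
\begin{equation}\label{eq:dual}
H_{n-j}(\hat C_0)=H_{n-j}(C_0;\Lambda)\cong H^j(C_0,\partial C_0;\Lambda).
\end{equation}
By (P3) and (P2), $H_i(D_*)=0$ for $i\le n-3$. The ring $\Lambda$ is not a principal ideal domain, so we pass from homology to cohomology by a partial chain contraction. Put $\sigma_{-2}=\sigma_{-1}=0$. We construct inductively, for $0\le i\le n-3$, homomorphisms $\sigma_i:D_i\to D_{i+1}$ with $\partial\sigma_i+\sigma_{i-1}\partial=\operatorname{id}$ on $D_i$. On $D_i$ the inductive hypothesis gives
\[
\partial(\operatorname{id}-\sigma_{i-1}\partial)=\partial-(\operatorname{id}-\sigma_{i-2}\partial)\partial=0 .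
\]
So $\operatorname{id}-\sigma_{i-1}\partial$ maps $D_i$ into the cycles, which equal $\partial D_{i+1}$ since $H_i(D_*)=0$, and as $D_i$ is free this map lifts through $\partial$ to the required $\sigma_i$. Now let $j\le n-3$ and let $\varphi\in\operatorname{Hom}_\Lambda(D_j,\Lambda)$ be a cocycle, $\varphi\partial=0$. Then $\varphi=\varphi\partial\sigma_j+\varphi\sigma_{j-1}\partial=(\varphi\sigma_{j-1})\partial$ is a coboundary. Hence $H^j(C_0,\partial C_0;\Lambda)=0$ for $j\le n-3$, in particular for $j=0,1,2$, and \eqref{eq:dual} gives $H_i(\hat C_0)=0$ for $i=n,n-1,n-2$.

Together with \eqref{eq:low}, this shows that the $n$-dimensional complex $\hat C_0$ is simply connected and acyclic, hence contractible by the theorems of Hurewicz and Whitehead. So $C\simeq C_0$ is a $K(\mathbb Z,1)$, that is, $C\simeq S^1$.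
\end{proof}

The submanifold $K$ is locally flat, it is a topological sphere by Proposition~\ref{prop:sphere}, and its complement has the homotopy type of $S^1$ by Proposition~\ref{prop:circle}. Stallings' theorem completes the proof of Theorem~\ref{thm:unknot}. \qed

\section{Dimension four, and linearization of the action}\label{sec:linear}

Let $n\ge4$ and $M=(S^n,g)$ with $\sec>0$. For $n=4$ the pair $(C,U^\circ)$ is only $1$-connected, so we control $\pi_1(C)$ only as a quotient of $\pi_1(U^\circ)$. Once $K$ is known to be a sphere this suffices, by the following theorem of Freedman and Quinn \cite[Theorem 11.7A]{FQ}: \emph{a locally flat $S^2\subset S^4$ whose complement has infinite cyclic fundamental group is unknotted.}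

\subsection{Totally geodesic two-spheres in the four-sphere}\label{subsec:four}

Let $n=4$ and let $K\cong S^2$ be totally geodesic. Its normal bundle is orientable, and its Euler number is the self-intersection number of $K$, which is $0$ because $H_2(S^4)=0$. So the normal bundle is trivial and $U^\circ\simeq S^2\times S^1$. By (P1), $\pi_1(C)$ is a quotient of $\pi_1(U^\circ)=\mathbb Z$; it is cyclic, so it equals $H_1(C)$. Alexander duality gives $H_1(C)\cong H^2(K)=\mathbb Z$. Hence $\pi_1(C)\cong\mathbb Z$, and $K$ is an unknot by the theorem of Freedman and Quinn. This proves Theorem~\ref{thm:linear}(b).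

\subsection{The action near and away from the fixed point set}\label{subsec:action}

Let $\mathbb Z_p$ act as in Theorem~\ref{thm:linear}(a), with generator $\rho$. The plan is to show that the orbit space $X=M/\mathbb Z_p$ is again a sphere in which $K$ is unknotted; then $M\to X$ is the $p$-fold cyclic cover of $S^n$ branched along $S^{n-2}$, and there is only one such cover. The set $K$ is closed, totally geodesic, and connected by \eqref{eq:connected}. Let $\nu$ be its normal bundle.

\begin{lemma}\label{lem:action}
\begin{itemize}
\item[(a)] On each normal plane of $K$ the group $\mathbb Z_p$ acts faithfully, as the group of rotations of order $p$.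
\item[(b)] $\mathbb Z_p$ acts freely on $C$.
\item[(c)] $K$ is homeomorphic to $S^{n-2}$ and $\nu$ is trivial.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $y\in K$. By Section~\ref{subsec:tubes}, the vectors fixed by $d\rho_y$ form $T_yK$. So $d\rho_y$ acts on $\nu_y$ orthogonally without nonzero fixed vector; a reflection fixes a line, so it is a rotation. If $\rho^j$ acts trivially on $\nu_y$, it is an isometry of a connected manifold that fixes $y$ with identity differential, so it is the identity, and $j\equiv0\bmod p$ because the action is effective. Thus $\mathbb Z_p\to SO(\nu_y)$ is injective, and its image is the unique subgroup of order $p$.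

(b) Let $\rho^j\ne1$, and let $\sigma$ be a power of $\rho^j$ of prime order $q$. Then $K\subset\operatorname{Fix}(\rho^j)\subset\operatorname{Fix}(\sigma)$, so it suffices to prove $\operatorname{Fix}(\sigma)=K$. By Smith's theorem \cite[Ch.~III]{Br}, the nonempty fixed point set of a $\mathbb Z_q$-action on $S^n$ has the $\mathbb Z_q$-homology of a sphere; in particular $H_*(\operatorname{Fix}(\sigma);\mathbb Z_q)$ has total dimension $2$. By (a), $d\sigma_y$ fixes exactly $T_yK$ for $y\in K$, so $K$ is a component of $\operatorname{Fix}(\sigma)$. We claim that $H_{n-2}(K;\mathbb Z_q)\ne0$. For $q=2$ this holds for every closed manifold of dimension $n-2$. For odd $q$, the rotation $d\sigma_y$ of $\nu_y$ is not $\pm1$, so the bases $(v,d\sigma_yv)$, $0\ne v\in\nu_y$, orient $\nu$; then $K$ is orientable, and the claim follows. So $H_0$ and $H_{n-2}$ of $K$ already account for the total dimension $2$, and $\operatorname{Fix}(\sigma)$ has no other component.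

(c) For $n\ge5$ this is Proposition~\ref{prop:sphere}. For $n=4$, the proof of (b) shows that the $\mathbb Z_q$-Betti numbers of the connected closed surface $K$ are $1,0,1$. So $\chi(K)=2$ and $K\cong S^2$, and $\nu$ is trivial by Section~\ref{subsec:four}.
\end{proof}

\subsection{The orbit space}\label{subsec:quot}

Let $q_M:M\to X$ be the projection and $Y=C/\mathbb Z_p$. The sets $U$ and $U^\circ$ are invariant; put $V=U/\mathbb Z_p$ and $V^\circ=U^\circ/\mathbb Z_p$, and identify $K$ with its image in $X$.

\begin{proposition}\label{prop:quot}
There is a homeomorphism $h:(X,K)\to(S^n,S^{n-2})$.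
\end{proposition}

\begin{proof}
\emph{$X$ is a manifold.} An orthonormal frame of $\nu$ gives an isometric trivialization $\nu\cong K\times\mathbb C$. Over $y\in K$ the generator $\rho$ acts by multiplication with a primitive $p$-th root of unity, which depends continuously on $y$ and is therefore constant. Isometries that fix $K$ commute with the normal exponential map. So $U\cong K\times\Delta$, with $\Delta\subset\mathbb C$ an open disc around $0$, and $\mathbb Z_p$ acts through multiplication by the $p$-th roots of unity. The map $(y,z)\mapsto(y,z^p|z|^{1-p})$, $(y,0)\mapsto(y,0)$, induces a homeomorphism $V\cong K\times\Delta$. By Lemma~\ref{lem:action}(b), $C\to Y$ is a $p$-fold covering of manifolds. Hence $X=Y\cup V$ is a closed topological manifold, $K\subset X$ is locally flat, $V\simeq S^{n-2}$, and $V^\circ\simeq S^{n-2}\times S^1$ has fundamental group $\mathbb Z$.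

\emph{$X$ is simply connected.} Since $U^\circ$ is the preimage of $V^\circ$ in $C$, (P3) and Theorem~\ref{thm:conn} show that $(Y,V^\circ)$ is $(n-3)$-connected. As $n-3\ge1$, Lemma~\ref{lem:glue} shows that $\pi_1(X)$ is a quotient of $\pi_1(V)=1$.

\emph{The case $n\ge5$.} By Lemma~\ref{lem:glue}, $H_i(X,V)=0$ for $i\le n-3$, and $H_i(V)=0$ for $1\le i\le n-3$; so $H_i(X)=0$ for $1\le i\le n-3$. Since $n-3\ge2$, we have $H_1(X)=H_2(X)=0$, universal coefficients give $H^1(X)=H^2(X)=0$, and duality gives $H_{n-1}(X)=H_{n-2}(X)=0$. So $X$ is a homotopy sphere, and $X\cong S^n$ by the topological Poincar\'e conjecture in dimensions at least $5$ (Newman). By (P1), $\pi_1(Y)\cong\pi_1(V^\circ)=\mathbb Z$. The universal cover of $Y$ is that of $C$, which is contractible by Proposition~\ref{prop:circle}. So $Y\simeq S^1$, and Stallings' theorem gives $h$.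

\emph{The case $n=4$.} Here $H_1(X)=0$ and $H_3(X)\cong H^1(X)=0$, and $H_2(X)\cong H^2(X)$ is free because its torsion is that of $H_1(X)$. Its rank is $\chi(X)-2$. From $M=C\cup U$ we get $\chi(C)=\chi(S^4)-\chi(S^2)+\chi(S^2\times S^1)=0$. The spaces $C$ and $Y$ are homotopy equivalent to the compact manifolds $C_0=M\setminus U_s$ and $C_0/\mathbb Z_p$, so $\chi(Y)=\chi(C)/p=0$. From $X=Y\cup V$ we get $\chi(X)=0+2-0=2$. So $H_2(X)=0$, $X$ is a homotopy sphere, and $X\cong S^4$ by Freedman's theorem. By (P1), $\pi_1(Y)$ is a quotient of $\mathbb Z$, and $H_1(Y)\cong\mathbb Z$ by Alexander duality in $X$; so $\pi_1(Y)\cong\mathbb Z$. The theorem of Freedman and Quinn gives $h$.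
\end{proof}

\subsection{Lifting the homeomorphism}\label{subsec:lift}

Define $q_0:S^n\to S^n$ by $q_0(u,z)=(u,z^p|z|^{1-p})$ for $z\ne0$ and $q_0(u,0)=(u,0)$. Its fibers are the orbits of the rotations $(u,z)\mapsto(u,\omega z)$, $\omega^p=1$. The space $S^n\setminus S^{n-2}$ deformation retracts onto the circle $\{u=0\}$, so its fundamental group is $\mathbb Z$, which has exactly one subgroup of index $p$. Both $h\circ q_M|_C$ and the restriction of $q_0$ to $\{z\ne0\}$ are connected $p$-fold coverings of this space, so they are isomorphic: there is a homeomorphism $H:C\to S^n\setminus S^{n-2}$ with $q_0H=hq_M$. It conjugates the deck group of the first covering, which is $\mathbb Z_p$, onto that of the second, which is the group of rotations.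

Extend $H$ by $H=hq_M$ on $K$. The result is a bijection $M\to S^n$ with $H(K)=S^{n-2}$, and $q_0H=hq_M$ holds everywhere. It is continuous on the open set $C$. Let $y_j\to y\in K$. Every accumulation point $x$ of the sequence $H(y_j)$ satisfies $q_0(x)=\lim hq_M(y_j)=H(y)\in S^{n-2}$, and the only preimage under $q_0$ of a point of $S^{n-2}$ is the point itself; so $x=H(y)$. By compactness of $S^n$, $H(y_j)\to H(y)$. Thus $H$ is a continuous bijection of compact Hausdorff spaces, hence a homeomorphism. Both groups act trivially on $K$ and on $S^{n-2}$ respectively, so $H$ conjugates $\mathbb Z_p$ onto the group of rotations on all of $M$. This proves Theorem~\ref{thm:linear}(a). \qed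

\begin{thebibliography}{9}

\bibitem{Br} Bredon, \emph{Introduction to Compact Transformation Groups}.

\bibitem{FM} Fuquan Fang and S. Mendonca, \emph{Knots in Riemannian manifolds}, arXiv:0801.2216 (2008).

\bibitem{FQ} Freedman and Quinn, \emph{Topology of 4-Manifolds}.

\bibitem{St} Stallings, \emph{On topologically unknotted spheres}, Ann. of Math. 77 (1963), 490--503.

\end{thebibliography}
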